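# Persistence of associated primes and sums of ideals in disjoint sets of variables

Throughout, $k$ is a field, $A$ and $B$ are standard graded polynomial rings over $k$, and $R=A\otimes_kB$. For ideals $I\subseteq A$ and $J\subseteq B$ we write $I+J$ for the ideal $IR+JR$ of $R$. A prime $\mathfrak p$ is associated to a module $M$ if $\mathfrak p=\operatorname{ann}(z)$ for some $z\in M$.

## 1. The ideal $J=(b_1^4,b_1^3b_2,b_1b_2^3,b_2^4,b_1^2b_2^2b_3)$ as a detector of $I^{n-1}/I^n$

Let $B=k[b_1,b_2,b_3]$, $\mathfrak n=(b_1,b_2,b_3)$ and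
$$J=(b_1^4,\;b_1^3b_2,\;b_1b_2^3,\;b_2^4,\;b_1^2b_2^2b_3),\qquad \theta=b_1^2b_2^2 .$$
In degree 4 the ideal contains every monomial in $b_1,b_2$ except $\theta$, and $\theta$ enters only after multiplication by $b_3$. Note $\theta\notin J$. We first compute what $\mathfrak n$ kills modulo the powers of $J$.

**Lemma 1.1.** (a) $J^m=(b_1,b_2)^{4m}$ and $J^m:\mathfrak n=J^m$ for all $m\ge 2$. (b) $J:\mathfrak n=J+k\theta$.

*Proof.* (a) Clearly $J\subset(b_1,b_2)^4$. The $b_2$-exponents available among the generators without $b_3$ are $0,1,3,4$, and $\{0,1,3,4\}+\{0,1,3,4\}=\{0,1,\dots,8\}$. So $J^2$ contains all monomials of degree 8 in $b_1,b_2$, and $J^2=(b_1,b_2)^8$. Suppose $J^m=(b_1,b_2)^{4m}$ with $m\ge2$. A monomial in $b_1,b_2$ of degree $4m+4\ge12$ is divisible by $b_1^4$ or $b_2^4$, since otherwise its degree is at most 6. The cofactor has degree $4m$, so the monomial lies in $J\cdot J^m$. Hence $J^{m+1}=(b_1,b_2)^{4m+4}$. Finally $b_3$ is regular on $B/(b_1,b_2)^{4m}$, so $b_3\nu\in J^m$ forces $\nu\in J^m$.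

(b) The ideal $J:\mathfrak n$ is monomial. Let $\nu\notin J$ be a monomial with $b_3\nu\in J$. Some generator of $J$ divides $b_3\nu$ but not $\nu$, so it involves $b_3$ and is $b_1^2b_2^2b_3$; moreover $b_3\nmid\nu$, for otherwise this generator would divide $\nu$. So $\nu=b_1^ib_2^j$ with $i,j\ge2$. As $b_1^3b_2\nmid\nu$ and $b_1b_2^3\nmid \nu$, we get $i=j=2$, that is, $\nu=\theta$. Conversely $b_1\theta=b_1^3b_2^2$, $b_2\theta=b_1^2b_2^3$ and $b_3\theta$ all lie in $J$. $\square$

So $J$ has exactly one socle element modulo itself, and its higher powers have none. Here is what this is for. Take any proper ideal $I\subset A$ and put $Q=I+J$, so that $Q^n=\sum_i I^iJ^{n-i}$. Whatever is killed by $\mathfrak n$ modulo $Q^n$ must come from the single place where the exponent of $J$ is 1, and there the exponent of $I$ is $n-1$.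

**Proposition 1.2.** Let $I\subset A$ be a proper ideal, $Q=I+J$, $n\ge1$. Then
$$\{P\in\operatorname{Ass}(R/Q^n):P\supseteq \mathfrak nR\}=\{\mathfrak pR+\mathfrak nR:\mathfrak p\in\operatorname{Ass}_A(I^{n-1}/I^n)\}.$$

*Proof.* Choose $k$-subspaces $C_i$ with $I^i=C_i\oplus I^{i+1}$ for $0\le i<n$. Then $I^i=C_i\oplus C_{i+1}\oplus\dots\oplus C_{n-1}\oplus I^n$, and in particular $A=C_0\oplus\dots\oplus C_{n-1}\oplus I^n$. In $Q^n=\sum_{i=0}^nI^i\otimes J^{n-i}$ the space $C_{i'}$ is paired with $J^{n-i}$ for all $i\le i'$, and the largest of these is $J^{n-i'}$. Hence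
$$Q^n=\bigoplus_{i<n}C_i\otimes J^{n-i}\;\oplus\; I^n\otimes B .$$
Elements of $B$ act on the second tensor factor only. Writing an element of $R$ through a $k$-basis of $A$ adapted to the decomposition, we see that the colon by $\mathfrak n$ is computed componentwise. By Lemma 1.1,
$$Q^n:_R\mathfrak n=\bigoplus_{i<n}C_i\otimes(J^{n-i}:\mathfrak n)\;\oplus\; I^n\otimes B=Q^n+C_{n-1}\otimes\theta .$$
Consider $I^{n-1}\to(Q^n:\mathfrak n)/Q^n$, $\alpha\mapsto\alpha\theta$. It is $A$-linear. Since $I^{n-1}=C_{n-1}\oplus I^n$ and $I^n\theta\subset Q^n$, it is well defined and surjective. If $\alpha=c+\alpha'$ with $c\in C_{n-1}$, $\alpha'\in I^n$, then $\alpha\theta\in Q^n$ iff $c\otimes\theta\in C_{n-1}\otimes J$, iff $c=0$, because $\theta\notin J$. So the kernel is $I^n$ and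
$$(Q^n:\mathfrak n)/Q^n\;\cong\; I^{n-1}/I^n ,$$
where $R$ acts on the right side through $R/\mathfrak nR=A$. An element of $R/Q^n$ whose annihilator contains $\mathfrak n$ lies in $(Q^n:\mathfrak n)/Q^n$. Therefore the associated primes of $R/Q^n$ containing $\mathfrak nR$ are exactly the associated primes of this submodule, and these are the preimages $\mathfrak pR+\mathfrak nR$ of the primes $\mathfrak p\in\operatorname{Ass}_A(I^{n-1}/I^n)$ under $R\to A$. $\square$

For example, take $A=k[x]$, $I=(x)$, $n=2$. Then $Q^2=(x^2)+xJ+(b_1,b_2)^8$ (all extended to $R$), $Q^2:\mathfrak n=Q^2+k\,x\theta$, and the quotient is one-dimensional, like $I/I^2=(x)/(x^2)$.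

## 2. Persistence, and the three theorems

**Definition.** An ideal $I$ of a Noetherian ring $A$ has the persistence property if $\operatorname{Ass}(A/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})$ for all $n\ge1$.

For example, let $I=(x^2,xy)=x\,\mathfrak m$ in $k[x,y]$, $\mathfrak m=(x,y)$, so $I^n=x^n\mathfrak m^n$. The prime $(x)$ is minimal over $I$, and $x^ny^{n-1}\notin I^n$ is multiplied into $I^n$ by $\mathfrak m$. Any associated prime is homogeneous and contains $(x)$, so $\operatorname{Ass}(A/I^n)=\{(x),\mathfrak m\}$ for all $n$, and $I$ has the persistence property. Note that the witness $x^ny^{n-1}$ lies in $I^{n-1}=x^{n-1}\mathfrak m^{n-1}$. Whether such a witness can be found inside $I^{n-1}$ is what the whole lecture is about.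

Swanson and Walker asked: if $I$ has the persistence property and $J$ is any ideal of $B$, does $I+J$ have it? The paper of Hop D. Nguyen and Quang Hoa Tran, "Powers of sums and their associated primes", arXiv:2101.06583 (2021), records this as an open question. Two positive results are known: (a) the answer is yes if $I$ is a nonzero proper monomial ideal with the persistence property and $J$ is proper homogeneous; (b) $I+J$ has the persistence property for every proper homogeneous $J$ if $I$ is proper homogeneous and $I^{n+1}:I=I^n$ for all $n\ge1$. Swanson and Walker proved (b) earlier under the stronger assumption that $I$ is normal.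

We take $I$ nonzero, proper, homogeneous with the persistence property, and $J$ proper homogeneous. The answer is no: over every field of positive characteristic there is a counterexample, and it can be taken with $\dim A/I=1$ and $\operatorname{Ass}(A/I^n)$ independent of $n$.

**Theorem 1 (counterexample).** Let $k$ be any field of characteristic $p>0$. There are a standard graded polynomial ring $A$ over $k$, with graded maximal ideal $\mathfrak m$, and a homogeneous ideal $I\subset A$ with $\dim A/I=1$ such that

1. $\operatorname{Ass}(A/I^n)=\{\sqrt I,\mathfrak m\}$ for all $n\ge1$; in particular $I$ has the persistence property;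
2. $\mathfrak m\notin\operatorname{Ass}(I^p/I^{p+1})$.

With $B,\mathfrak n,J$ as in Section 1, $\mathfrak mR+\mathfrak nR$ lies in $\operatorname{Ass}(R/(I+J))$ but not in $\operatorname{Ass}(R/(I+J)^{p+1})$. Hence $I+J$ does not have the persistence property.

**Theorem 2 (exact criterion, any field $k$).** For a proper ideal $I\subset A$ the following are equivalent:

(i) $I+J$ has the persistence property for every polynomial ring $B$ and every proper homogeneous ideal $J\subset B$;

(ii) $\operatorname{Ass}_A(I^{n-1}/I^n)\subseteq\operatorname{Ass}_A(I^n/I^{n+1})$ for all $n\ge1$.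

For (ii)⇒(i), $J$ may be any proper ideal. For (i)⇒(ii), the single $J$ of Section 1 suffices.

**Theorem 3 (role of the characteristic).** If $\operatorname{char}k=0$, $I$ is a nonzero proper homogeneous ideal with the persistence property, and $\dim A/I\le1$, then $I+J$ has the persistence property for all proper $J$. Hence, restricted to ideals with $\dim A/I\le1$, the question has a positive answer over $k$ if and only if $\operatorname{char}k=0$.

The case of characteristic 0 with $\dim A/I\ge2$ is not settled here; there Theorem 2 gives an exact reformulation.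

The last part of Theorem 1 follows from (1), (2) and Section 1: $\mathfrak m\in\operatorname{Ass}(A/I)=\operatorname{Ass}(I^0/I)$ gives $\mathfrak mR+\mathfrak nR\in\operatorname{Ass}(R/(I+J))$, and $\mathfrak m\notin\operatorname{Ass}(I^p/I^{p+1})$ gives $\mathfrak mR+\mathfrak nR\notin\operatorname{Ass}(R/(I+J)^{p+1})$, both by Proposition 1.2. So the inclusion $\operatorname{Ass}(R/(I+J)^n)\subseteq\operatorname{Ass}(R/(I+J)^{n+1})$ fails for some $n\in\{1,\dots,p\}$. What remains of Theorem 1 is to construct $I$ with (1) and (2).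

We use these textbook facts. For a submodule $M'\subset M$, $\operatorname{Ass}M'\subseteq\operatorname{Ass}M\subseteq\operatorname{Ass}M'\cup\operatorname{Ass}(M/M')$. Associated primes of finitely generated graded modules over a positively graded polynomial ring are homogeneous, and each is the annihilator of a homogeneous element. For a sum $\Sigma$ of $r$ independent $\{0,1\}$-valued variables, Hoeffding's inequality says $\Pr(\Sigma-\mathbb E\Sigma\ge r\gamma)\le e^{-2r\gamma^2}$ for $\gamma>0$. Finally, Matsumura, *Commutative Ring Theory*, Thm. 23.2(ii): if $S\to C$ is a homomorphism of Noetherian rings, $E$ an $S$-module and $G$ a $C$-module flat over $S$, then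
$$\operatorname{Ass}_C(E\otimes_SG)=\bigcup_{P\in\operatorname{Ass}_SE}\operatorname{Ass}_C(G/PG).\tag{2.1}$$

## 3. Layers $I^{n-1}/I^n$ that grow: proof of Theorem 2 and easy cases

**Step 1: (i)⇒(ii).** *This reads (ii) off with the detector.* Take the $J$ of Section 1. If $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)$, then $\mathfrak pR+\mathfrak nR\in\operatorname{Ass}(R/Q^n)\subseteq\operatorname{Ass}(R/Q^{n+1})$. By Proposition 1.2 for $n+1$ it equals $\mathfrak p'R+\mathfrak nR$ with $\mathfrak p'\in\operatorname{Ass}(I^n/I^{n+1})$, and contracting to $A$ gives $\mathfrak p=\mathfrak p'$.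

**Step 2: associated primes of $M\otimes_kL$.** *This separates the variables.* For finitely generated modules $M$ over $A$ and $L$ over $B$,
$$\operatorname{Ass}_R(M\otimes_kL)=\bigcup_{\mathfrak p\in\operatorname{Ass}M,\ \mathfrak q\in\operatorname{Ass}L}\operatorname{Ass}_R\bigl(R/(\mathfrak pR+\mathfrak qR)\bigr).\tag{3.1}$$
Indeed $M\otimes_kL=M\otimes_A(A\otimes_kL)$, and $A\otimes_kL$ is an $R$-module that is free over $A$. So (2.1) for $A\to R$ gives the union over $\mathfrak p$ of $\operatorname{Ass}_R(A/\mathfrak p\otimes_kL)$. Next $A/\mathfrak p\otimes_kL=L\otimes_B(A/\mathfrak p\otimes_kB)$, where $A/\mathfrak p\otimes_kB$ is free over $B$. So (2.1) for $B\to R$ gives the union over $\mathfrak q$ of $\operatorname{Ass}_R(A/\mathfrak p\otimes_kB/\mathfrak q)$, and $A/\mathfrak p\otimes_kB/\mathfrak q=R/(\mathfrak pR+\mathfrak qR)$.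

**Step 3: the layers of $Q$.** *This expresses $Q^n/Q^{n+1}$ through the layers of $I$ and $J$.* For proper ideals $I,J$ and $Q=I+J$ we claim, as $R$-modules,
$$Q^n/Q^{n+1}\cong\bigoplus_{i+j=n}I^i/I^{i+1}\otimes_kJ^j/J^{j+1}.\tag{3.2}$$
Choose $k$-space decompositions $A=\bigoplus_{i\le n+1}C_i$, $B=\bigoplus_{j\le n+1}D_j$ with $C_{n+1}=I^{n+1}$, $D_{n+1}=J^{n+1}$, $I^i=\bigoplus_{i'\ge i}C_{i'}$, $J^j=\bigoplus_{j'\ge j}D_{j'}$. For $m\le n+1$ we have $Q^m=\sum_{i=0}^mI^i\otimes J^{m-i}=\bigoplus_{i'+j'\ge m}C_{i'}\otimes D_{j'}$: the inclusion $\subseteq$ is clear, and $C_{i'}\otimes D_{j'}$ with $i'+j'\ge m$ lies in the summand with $i=\min(i',m)$. So $Q^n/Q^{n+1}=\bigoplus_{i+j=n}C_i\otimes D_j$ as a vector space. For $i+j=n$ the natural $R$-linear map $I^i\otimes J^j\to Q^n/Q^{n+1}$ kills $I^{i+1}\otimes J^j$ and $I^i\otimes J^{j+1}$. Hence it factors through $I^i/I^{i+1}\otimes J^j/J^{j+1}$, which it maps isomorphically onto the component $C_i\otimes D_j$. Summing over $i+j=n$ gives (3.2).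

**Step 4: (ii)⇒(i).** *This pushes an associated prime up, one layer of $I$ at a time.* Let $J$ be any proper ideal and $P\in\operatorname{Ass}(R/Q^n)$. From the filtration $R\supset Q\supset\dots\supset Q^n$ we get $P\in\operatorname{Ass}(Q^m/Q^{m+1})$ for some $m<n$. By (3.1) and (3.2), $P\in\operatorname{Ass}(R/(\mathfrak pR+\mathfrak qR))$ with $\mathfrak p\in\operatorname{Ass}(I^i/I^{i+1})$, $\mathfrak q\in\operatorname{Ass}(J^j/J^{j+1})$, $i+j=m$. Since $n-j>i$, iterating (ii) gives $\mathfrak p\in\operatorname{Ass}(I^{n-j}/I^{n-j+1})$. As $(n-j)+j=n$, (3.1) and (3.2) give $P\in\operatorname{Ass}(Q^n/Q^{n+1})\subseteq\operatorname{Ass}(R/Q^{n+1})$. This proves Theorem 2. $\blacksquare$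

Condition (ii) implies persistence of $I$: if (ii) holds, $\operatorname{Ass}(A/I^n)\subseteq\bigcup_{m<n}\operatorname{Ass}(I^m/I^{m+1})\subseteq\operatorname{Ass}(I^n/I^{n+1})\subseteq\operatorname{Ass}(A/I^{n+1})$. The question is whether the converse can fail. The simplest ideals do not help. If $I=(f)$ with $f\ne0$, then $I^{n-1}/I^n\cong A/I$ for all $n$. If $I$ is generated by a regular sequence, all layers are nonzero free $A/I$-modules. If $I$ is nonzero and $\mathfrak m$-primary, every layer is nonzero with only associated prime $\mathfrak m$. If $I=x\mathfrak m\subset k[x,y]$, we saw $\mathfrak m\in\operatorname{Ass}(I^{n-1}/I^n)$ for all $n$. The other prime $(x)$ is there as well, because localizing at $(x)$ turns $I$ into the principal ideal $(x)$.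

Fact (b) is also visible. Suppose $I^{n+1}:I=I^n$ for all $n\ge1$ and $\mathfrak p=I^n:\alpha$ with $\alpha\in I^{n-1}$. If $I=(f_1,\dots,f_s)$, then $\bigcap_q(I^{n+1}:\alpha f_q)=(I^{n+1}:I):\alpha=I^n:\alpha=\mathfrak p$. A prime that is a finite intersection of ideals equals one of them, so $\mathfrak p=I^{n+1}:\alpha f_q$ for some $q$, with $\alpha f_q\in I^n$. That is (ii).

## 4. Euler's formula in dimension at most one, and where it breaks

A natural attempt to prove (ii) from persistence runs as follows. Let $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)$. Then $\mathfrak p\in\operatorname{Ass}(A/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})$, so some $\alpha\notin I^{n+1}$ has annihilator $\mathfrak p$ modulo $I^{n+1}$. We would like $\alpha\in I^n$. In characteristic 0 and dimension at most one this works.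

*Proof of Theorem 3, first claim.* We verify (ii). Let $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)$; as just said, $\mathfrak p\in\operatorname{Ass}(A/I^{n+1})$. As $\mathfrak p$ is homogeneous, contains $I$, and $\dim A/I\le1$, either $\mathfrak p$ is minimal over $I$ or $\dim A/\mathfrak p=0$ and $\mathfrak p$ is the graded maximal ideal $\mathfrak m$.

**Step 1: $\mathfrak p$ minimal over $I$.** *Here persistence is not even needed.* The ideal $I_{\mathfrak p}$ is a nonzero proper ideal of a local domain, so $I_{\mathfrak p}^n\ne I_{\mathfrak p}^{n+1}$ by Nakayama. The nonzero module $I^n_{\mathfrak p}/I^{n+1}_{\mathfrak p}$ is supported only at $\mathfrak pA_{\mathfrak p}$, so $\mathfrak p\in\operatorname{Ass}(I^n/I^{n+1})$.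

**Step 2: $\mathfrak p=\mathfrak m$.** *Here we put the witness $\alpha$ into $I^n$.* Let $z_1,\dots,z_N$ be the variables of $A$; $N\ge1$ since $A\ne k$. There is a homogeneous $\alpha\notin I^{n+1}$ with $\mathfrak m\alpha\subset I^{n+1}$. By the Leibniz rule partial derivatives map $I^{n+1}$ into $I^n$. By Euler's formula,
$$\sum_i\partial_i(z_i\alpha)=(N+\deg\alpha)\,\alpha\in I^n.\tag{4.1}$$
In characteristic 0 the integer $N+\deg\alpha\geq 1$ is invertible, so $\alpha\in I^n$, and the class of $\alpha$ shows $\mathfrak m\in\operatorname{Ass}(I^n/I^{n+1})$.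

So (ii) holds, and Theorem 2 gives the claim for all proper $J$. $\square$

In characteristic $p$ the argument stops at one place: the division by $N+\deg\alpha$ in (4.1). To break (ii) in dimension one we need, at some $n$, that every socle element $\alpha$ of $A/I^{n+1}$ lies outside $I^n$, and then $p$ must divide $N+\deg\alpha$ for each homogeneous such $\alpha$. A monomial all of whose exponents are $\equiv-1$ modulo $p$ has this property, since each $\partial_i(z_i\alpha)$ vanishes. Our construction will produce exactly such an $\alpha$, with $n=p$.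

## 5. Reduction to multiplication by one variable $t$

We will build the ideal in a ring with weights, where the condition about $\mathfrak m$ becomes a condition about one variable $t$.

**Lemma 5.1.** Let $S=k[t,x_1,\dots,x_r]$ with positive integer weights $w(t)=1$, $w(x_m)$, and let $(x)=(x_1,\dots,x_r)S$. Let $I_0\subset S$ be a weight-homogeneous ideal with $\sqrt{I_0}=(x)$, and let $q\ge1$. Assume

(T1) $t$ is a nonzerodivisor on $I_0^q/I_0^{q+1}$;

(T2) for every $n\ge1$, $S/I_0^n$ has a nonzero element killed by a power of $t$.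

Let $A=k[T,Z_1,\dots,Z_r]$ be standard graded, an $S$-algebra via $t\mapsto T$, $x_m\mapsto Z_m^{w(x_m)}$, and let $\mathfrak m$ be its graded maximal ideal. Then $I=I_0A$ is homogeneous, $\dim A/I=1$, $\operatorname{Ass}(A/I^n)=\{\sqrt I,\mathfrak m\}$ for all $n\ge1$, and $\mathfrak m\notin\operatorname{Ass}(I^q/I^{q+1})$.

*Proof.* **Step 1: associated primes over $S$.** *The weights leave only two candidates.* Put $\mathfrak m_0=(t,x_1,\dots,x_r)$. An associated prime of $S/I_0^n$ is weight-homogeneous and contains $(x)$. Since $S/(x)=k[t]$ has only the homogeneous primes $0$ and $(t)$, it is $(x)$ or $\mathfrak m_0$. The prime $(x)$ is minimal over $I_0^n$, hence associated. The submodule of elements killed by a power of $t$ is nonzero by (T2); its associated primes contain $t$, so $\mathfrak m_0$ is associated. Thus $\operatorname{Ass}(S/I_0^n)=\{(x),\mathfrak m_0\}$. By (T1) and $t\in\mathfrak m_0$, $\mathfrak m_0\notin\operatorname{Ass}(I_0^q/I_0^{q+1})$, so $\operatorname{Ass}(I_0^q/I_0^{q+1})\subseteq\{(x)\}$.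

**Step 2: passing to $A$.** *This restores the standard grading.* The ring $A$ is free over $S$, with basis the monomials $\prod Z_m^{\varepsilon_m}$, $0\le\varepsilon_m<w(x_m)$. Weight-homogeneous elements become homogeneous, so $I$ is homogeneous. By flatness $I^n=I_0^nA$, $A/I^n=(S/I_0^n)\otimes_SA$ and $I^q/I^{q+1}=(I_0^q/I_0^{q+1})\otimes_SA$. Formula (2.1) with $G=C=A$ gives the associated primes once we know $\operatorname{Ass}(A/(x)A)$ and $\operatorname{Ass}(A/\mathfrak m_0A)$. First, $(x)A=(Z_m^{w(x_m)}:1\le m\le r)$ is primary with radical $(Z_1,\dots,Z_r)$: modulo it, an element outside $(Z_1,\dots,Z_r)$ is a nonzero polynomial in $T$, which is a nonzerodivisor, plus a nilpotent element, hence a nonzerodivisor. So $\operatorname{Ass}(A/(x)A)=\{(Z_1,\dots,Z_r)\}$. Second, $\mathfrak m_0A$ is $\mathfrak m$-primary. Hence $\operatorname{Ass}(A/I^n)=\{(Z_1,\dots,Z_r),\mathfrak m\}$ and $\mathfrak m\notin\operatorname{Ass}(I^q/I^{q+1})$. Since $\sqrt I=(Z_1,\dots,Z_r)$, also $\dim A/I=1$. $\square$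

So we need, in characteristic $p$, an ideal $I_0$ with (T1) for $q=p$ and (T2). By Section 4 this is impossible in characteristic 0, so the characteristic must be used.

## 6. Frobenius, errors of higher order, and three sources of torsion

This section is motivation; the definitions are made again, completely, in Sections 7 and 8.

Let $\beta=2p-1$, $f_0=(x_1\cdots x_r)^\beta$ and $\Phi=(x_1^{2p},\dots,x_r^{2p})$. So $f_0$ is the largest monomial outside $\Phi$. Measure monomials in the $x_m$ by
$$\operatorname{ord}(\mu)=\sum_m\lfloor\mu_m/2p\rfloor,\qquad \mu=\prod x_m^{\mu_m}.$$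
For $p=2$: $\operatorname{ord}(x_1^9x_2^3x_3^4)=2+0+1=3$. A monomial is in $\Phi$ iff its order is at least 1, and a product of $p+1$ monomials of $\Phi$ has order at least $p+1$.

The plan for (T1) and (T2) at the exponent $p+1$ is to have
$$I_0^p\subset\Phi+(t^p),\qquad t^pf_0\in I_0^{p+1}.$$
Then $t^{p-1}f_0$ is not in $I_0^{p}$, so not in $I_0^{p+1}$, but $t$ carries it into $I_0^{p+1}$. It is $t$-torsion in $S/I_0^{p+1}$ that $I_0^p$ cannot see. To have no torsion in $I_0^p/I_0^{p+1}$, all other monomials in the degree of $f_0$ should be dealt with too.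

The first try uses a single binomial. Let $y=x_5^2x_6$, $z=x_7x_9x_{11}$ and $\ell_0=y+tz$. Then $\ell_0^p=y^p+t^pz^p\in\Phi+(t^p)$, although $\ell_0\notin\Phi+(t^p)$. With $a_0=f_0/(z^py)$,
$$\ell_0^{p+1}a_0=t^pf_0+y^{p+1}a_0+t\,y^pza_0+t^{p+1}z^{p+1}a_0.$$
So if $a_0$ is split into $p+1$ factors $a_{0,i}$ and the $\ell_0a_{0,i}$ are generators, $t^pf_0$ is in $I_0^{p+1}$ up to three error monomials. Their orders can be read off. In $y^{p+1}a_0=f_0(y/z)^p$ the exponents of $x_5,x_6,x_7,x_9,x_{11}$ are $4p-1,3p-1,p-1,p-1,p-1$, so the order is 2. In $y^pza_0=f_0(y/z)^{p-1}$ they are $4p-3,3p-2,p,p,p$: order 2. In $z^{p+1}a_0=f_0z/y$ they are $2p-3,2p-2,2p,2p,2p$: order 3. Since $p+1\ge3$, the errors of order 2 are never products of $p+1$ monomials from $\Phi$. This is the point at which the single binomial does not suffice.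

The way on is to apply the same trick to every monomial of order between $1$ and $p$, with binomials $\ell_\mu$ free of $t$, chosen so that the errors have strictly larger order. Descending induction then ends at order $\ge p+1$, where products of monomials of $\Phi$ are available. Here is the trick for $p=2$, $\mu=f_0x_1/x_2$ (order 1): take $g_1=x_1^2x_6$, $g_2=x_5^2x_8$, $\ell=g_1+g_2$, $a=\mu/(g_1^2g_2)$. Then $\ell^2=x_1^4x_6^2+x_5^4x_8^2\in\Phi$ and $\ell^3a=\mu+g_1^3a+g_1g_2^2a+g_2^3a$. The exponents of $(x_1,x_6,x_5,x_8)$ in $a$ are $(0,1,1,2)$, and in the three errors they are $(6,4,1,2)$, $(2,2,5,4)$, $(0,1,7,5)$. All three errors have order 2.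

A new difficulty arises: with many families of generators, a product of $p$ generators from different families must also lie in $\Phi+(t^p)$. We arrange that two generators from different families always share a variable with exponent $\beta$ in both; then the product contains $x_m^{2\beta}$ with $2\beta=4p-2\ge2p$. Within one family, however, the $p+1$ cofactors multiply to a fixed monomial. So we need $p+1$ disjoint sets of variables in each family such that sets from different families always meet. Random colorings with $p+2$ colors do this.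

Finally (T2) must hold for the other exponents $n$, without spoiling (T1). For $n\le p$ we use the variables $x_3,x_4$. Let $\tau_c=x_3^{d-c}x_4^c$, and let the generators contain all $\tau_c$ except those with $2\le c\le p+1$, for which only $t\tau_c$ is put in. Then $\tau_2\tau_1^{n-1}$ is torsion modulo $I_0^n$ as long as $n+1$ is not a sum of $n$ allowed exponents. For $p=2$ the allowed exponents are $0,1,4,5,\dots$: the exponent $3$ is not a sum of two of them, but with three summands every exponent can be reached, so this torsion is gone at $n=3=p+1$. For $n\ge p+2$ we use $x_1,x_2$ and a perturbed monomial $g=g_0+t^{e-1}\eta$ with $g_0^{p+2}$ equal to a product of powers of $x_1^d$ and $x_2^d$. The relation has degree $p+2$, so it causes no torsion at $p+1$.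

## 7. Parameters, families and colorings

Let $\operatorname{char}k=p>0$ and $\beta=2p-1\ge3$. For a large integer $s$ put
$$r=(p+1)(p+2)s,\quad d=\beta(p+2)s,\quad e=\beta s,\quad \sigma=(p+1)d=\beta r,\quad\text{so } (p+2)e=d .$$
We take $s$ so large that
$$d\ge6p,\qquad e>p+2,\qquad r\ge10p^2+11,\tag{7.1}$$
and that Lemma 7.1 below holds. Let $S=k[t,x_1,\dots,x_r]$ with two gradings. The first is the $x$-degree, called "degree": $\deg x_m=1$, $\deg t=0$; $F_j$ denotes the degree-$j$ part, a free $k[t]$-module on the monomials of degree $j$. The second is the weight: $w(t)=1$, $w(x_m)=1$ for $m$ odd, $w(x_m)=2$ for $m$ even. "Monomial" means monomial in the $x_m$. Let $\Phi,f_0,\operatorname{ord}$ be as in Section 6 and $\tilde\Phi=\Phi+(t^p)$. The only monomial of degree $\sigma=\beta r$ with order 0 is $f_0$, since all its exponents are at most $\beta$ and sum to $\beta r$.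

**Step 1: the monomials to be treated.** *We show that there are only polynomially many in $r$, and that each is close to $f_0$.* Let $\mathcal K$ be the set of monomials $\mu$ of degree $\sigma$ with $1\le\operatorname{ord}(\mu)\le p$. It contains $f_0x_1/x_2$. For $\mu\in\mathcal K$ at most $p$ indices have $\mu_m\ge2p$, and the sum of these $\mu_m$ is at most $\sum2p(\lfloor\mu_m/2p\rfloor+1)\le2p(p+p)=4p^2$. So $\mu=f_0\nu/\nu'$ with coprime monomials $\nu,\nu'$ of the same degree $\le4p^2$, where $\nu$ involves at most $p$ variables. There are at most $(r+1)^{4p^2}$ monomials of degree $\le4p^2$, so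
$$|\mathcal K|\le(r+1)^{8p^2}.$$
Call an index $m$ *full* for $\mu$ if $\mu_m=\beta$. At most $p+4p^2\le5p^2$ indices are not full.

**Step 2: the binomials.** *These will produce $\mu$ up to errors of higher order.* For $\mu\in\mathcal K$ choose $i$ with $\mu_i\ge2p$, and pairwise distinct full indices $j,h,l\ge5$ with $j\equiv i$ and $h\equiv l\pmod2$. This is possible: $r$ is even, so $\{5,\dots,r\}$ has $(r-4)/2$ indices of each parity, and by (7.1) at least three of them are full. Moreover $i\notin\{j,h,l\}$, because $i$ is not full. Put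
$$g_{\mu,1}=x_i^2x_h,\quad g_{\mu,2}=x_j^2x_l,\quad\ell_\mu=g_{\mu,1}+g_{\mu,2},\quad a_\mu=\mu/(g_{\mu,1}^p\,g_{\mu,2}).$$
The exponents of $a_\mu$ at $i,h,j,l$ are $\mu_i-2p,\ p-1,\ 2p-3,\ 2p-2$, all nonnegative, so $a_\mu$ is a monomial. One more family has index $0$:
$$y=x_5^2x_6,\quad z=x_7x_9x_{11},\quad\ell_0=y+tz,\quad a_0=f_0/(z^py);$$
here the exponents of $a_0$ at $5,6,7,9,11$ are $2p-3,2p-2,p-1,p-1,p-1$. All $\ell_\kappa$ are homogeneous of degree 3 and homogeneous for the weight: for $\ell_\mu$ by the parity conditions, for $\ell_0$ because $w(y)=4=w(tz)$. Also $\deg a_\kappa=\sigma-3(p+1)=(p+1)(d-3)$. Let $\mathcal K^+=\mathcal K\cup\{0\}$ and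
$$B_\kappa=\{1,2,3,4\}\cup\{m:\text{the exponent of }x_m\text{ in }a_\kappa\text{ is}\ne\beta\}.$$
For $\kappa=\mu\in\mathcal K$ the second set is contained in the set of non-full indices together with $j,h,l$; for $\kappa=0$ it is $\{5,6,7,9,11\}$. So $|B_\kappa|\le4+5p^2+3\le7p^2$.

**Step 3: the sets that meet.** *They will force products across different families into $\Phi$.*

**Lemma 7.1.** For $s\gg0$ there are, for each $\kappa\in\mathcal K^+$, pairwise disjoint sets $E_{\kappa,0},\dots,E_{\kappa,p}\subset\{1,\dots,r\}\setminus B_\kappa$ with $|E_{\kappa,i}|\le\frac r{p+1}-1$, such that $E_{\kappa,i}\cap E_{\lambda,j}\ne\emptyset$ for all $\kappa\ne\lambda$ and all $i,j$.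

*Proof.* Choose independent uniformly random colorings $c_\kappa:\{1,\dots,r\}\to\{0,\dots,p+1\}$ and put $E_{\kappa,i}=\{m\notin B_\kappa:c_\kappa(m)=i\}$ for $0\le i\le p$. The color $p+1$ is discarded. Disjointness for fixed $\kappa$ is clear.

Sizes: $|E_{\kappa,i}|\le|c_\kappa^{-1}(i)|$, a sum of $r$ independent $\{0,1\}$-valued variables with mean $r/(p+2)$. Put $\gamma=\frac1{(p+1)(p+2)}-\frac1r=\frac1{(p+1)(p+2)}\bigl(1-\frac1s\bigr)$, which for $s\ge2$ is bounded below by a positive constant. Since $\frac r{p+2}+r\gamma=\frac r{p+1}-1$, Hoeffding's inequality shows that a given size condition fails with probability at most $e^{-2r\gamma^2}$.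

Intersections: for $\kappa\ne\lambda$, each of the at least $r-14p^2$ indices outside $B_\kappa\cup B_\lambda$ lies in $E_{\kappa,i}\cap E_{\lambda,j}$ with probability $(p+2)^{-2}$, independently. So a given intersection is empty with probability at most $(1-(p+2)^{-2})^{r-14p^2}$.

The number of conditions is at most $(p+1)|\mathcal K^+|+(p+1)^2|\mathcal K^+|^2$, which is polynomially bounded in $r$, while each failure probability decays exponentially in $r$. So for $s\gg0$ all conditions hold with positive probability. $\square$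

**Step 4: splitting the cofactors.** *We distribute $a_\kappa$ over $p+1$ generators so that the $i$-th contains the variables of $E_{\kappa,i}$ to the power $\beta$.* Fix such sets. They are nonempty, since $|\mathcal K^+|\ge2$. For fixed $\kappa$ they are disjoint and $a_\kappa$ has exponent $\beta$ at their elements, so $\prod_i\prod_{m\in E_{\kappa,i}}x_m^\beta$ divides $a_\kappa$. Also $\beta|E_{\kappa,i}|\le\frac{\beta r}{p+1}-\beta=d-\beta\le d-3$. Distributing the remaining variables of $a_\kappa$, which has degree $(p+1)(d-3)$, arbitrarily, we get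
$$a_\kappa=a_{\kappa,0}\cdots a_{\kappa,p},\qquad\deg a_{\kappa,i}=d-3,\qquad\prod_{m\in E_{\kappa,i}}x_m^\beta\ \Big|\ a_{\kappa,i}.$$
Each $a_{\kappa,i}$ involves some $x_m$ with $m\ge5$, because $E_{\kappa,i}$ is nonempty and avoids $1,2,3,4$.

## 8. The ideal $I_0$

Put
$$X=x_1^d,\quad Y=x_2^d,\quad\eta=x_1^{d-1}x_2,\quad g_0=x_1^{d-e}x_2^e,\quad g=g_0+t^{e-1}\eta,\quad\tau_c=x_3^{d-c}x_4^c .$$
Since $(p+2)e=d$, we have $g_0^{p+2}=X^{p+1}Y$. Also $w(g_0)=d+e=w(t^{e-1}\eta)$.

**Definition.** The following monomials of degree $d$ are *bad*: $x_1^{d-c}x_2^c$ for $1\le c\le d-1$, and $\tau_c$ for $2\le c\le p+1$. A monomial of degree $d$ is *good* if it lies in $\Phi$ and is not bad.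

For instance $X$, $Y$, $\tau_0$, $\tau_1$, $\tau_d$ and all $x_m^d$ are good, $g_0$ and $\tau_2$ are bad. A monomial of degree $d\ge4p$ in two variables always lies in $\Phi$, since one exponent is at least $2p$.

Let $V\subset F_d$ be the $k[t]$-span of

- (i) all good monomials;
- (ii) $g$;
- (iii) $t\tau_c$ for $2\le c\le p+1$;
- (iv) all $u_{\kappa,i}=\ell_\kappa a_{\kappa,i}$, $\kappa\in\mathcal K^+$, $0\le i\le p$.

Let
$$I_0=VS+(x_1,x_2)^{d+1}S .$$
It is homogeneous for both gradings and generated in degrees $d$ and $d+1$, and $(I_0^n)_{nd}=V^n$, the $k[t]$-span of $n$-fold products of elements of $V$. Since $x_m^d\in V$ for all $m$ and $I_0\subset(x)$, $\sqrt{I_0}=(x)$.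

Let $\pi_{12}$ be the $k[t]$-algebra map setting $x_m=0$ for $m\ne1,2$, and define $\pi_{34}$ similarly. With $W=k[t]X+k[t]Y+k[t]g\subset V$ we have
$$\pi_{12}(V)=W,\qquad\pi_{34}(V)=W':=\sum_{c\in G}k[t]\tau_c+\sum_{c=2}^{p+1}k[t]\,t\tau_c,\qquad G=\{0,\dots,d\}\setminus\{2,\dots,p+1\}.\tag{8.1}$$
Indeed the good monomials in $k[x_1,x_2]$ are $X,Y$, those in $k[x_3,x_4]$ are the $\tau_c$ with $c\in G$, and both maps kill every $u_{\kappa,i}$ because $a_{\kappa,i}$ involves some $x_m$ with $m\ge5$.

## 9. The inclusion $I_0^p\subset\Phi+(t^p)$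

**Lemma 9.1.** $I_0^p\subset\tilde\Phi$.

*Proof.* Consider a product of $p$ generators.

**Step 1: a factor not of type (iv).** *Such a factor lies in $\Phi$, so the product does.* Type (i) is in $\Phi$ by definition. For $g$, the exponents of $x_1$ in its two terms are $d-e=(p+1)e\ge2p$ and $d-1\ge d-e\ge2p$. For $t\tau_c$, the exponent of $x_3$ is at least $d-p-1\ge2p$. Monomials in $(x_1,x_2)^{d+1}$ of degree $d+1\ge4p$ in $x_1,x_2$ lie in $\Phi$.

**Step 2: two factors from different families.** *Here the sets $E$ are used.* Let all factors be of type (iv), and suppose $u_{\kappa,i},u_{\lambda,j}$ occur with $\kappa\ne\lambda$. Take $m\in E_{\kappa,i}\cap E_{\lambda,j}$. Then $x_m^\beta$ divides both $a_{\kappa,i}$ and $a_{\lambda,j}$, so the product is divisible by $x_m^{2\beta}$, and $2\beta=4p-2\ge2p$.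

**Step 3: all factors from one family.** *Here Frobenius is used.* The product is divisible by $\ell_\kappa^p$. If $\kappa=\mu\in\mathcal K$, then $\ell_\mu^p=x_i^{2p}x_h^p+x_j^{2p}x_l^p\in\Phi$. If $\kappa=0$, then $\ell_0^p=x_5^{2p}x_6^p+t^pz^p\in\tilde\Phi$. $\square$

## 10. Filling degree $\sigma$ of $I_0^{p+1}$

The aim is that every monomial of degree $\sigma$ outside $k[x_1,x_2]$, except $f_0$, lies in $V^{p+1}$. We start with those of large order.

**Lemma 10.1.** Every monomial $\mu\notin k[x_1,x_2]$ of degree $\sigma=(p+1)d$ with $\operatorname{ord}(\mu)\ge p+1$ is a product of $p+1$ good monomials.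

*Proof.* **Case A: $\mu=x_3^{\sigma-\omega}x_4^\omega$.** *This is the point where the $x_3,x_4$ torsion dies.* The $\tau_c$ with $c\in G$ are good, so it suffices to write $\omega$ as a sum of $p+1$ elements of $G$. If $\omega\le p+1$, use ones and zeros. Let $\omega\ge p+2$ and $\omega=qd+\rho$ with $0\le\rho<d$. If $q=p+1$, then $\rho=0$; use $p+1$ copies of $d$. If $q\le p$ and $\rho\in G$, use $q$ copies of $d$, then $\rho$, then zeros. If $q\le p$ and $\rho\in\{2,\dots,p+1\}$, then $q\ge1$ because $\omega\ge p+2$. Use $q-1$ copies of $d$, then $d-p\ge p+2$, then $\rho+p\in[p+2,2p+1]$, then zeros; the nonzero summands number $q+1\le p+1$, and all lie in $G$.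

**Case B: $\mu\notin k[x_1,x_2]\cup k[x_3,x_4]$.** *We remove bad factors by exchanging variables.* Since $\operatorname{ord}(\mu)\ge p+1$, a product of $p+1$ factors of the form $x_m^{2p}$ divides $\mu$; as $d\ge2p$, distributing the rest gives $\mu=M_1\cdots M_{p+1}$ with all $M_q\in\Phi$ of degree $d$. Choose such a factorization with the fewest bad factors, and suppose $M_1$ is bad. Let $P\in\{\{1,2\},\{3,4\}\}$ be the pair with $M_1\in k[x_m:m\in P]$. A monomial involving a variable from $P$ and a variable outside $P$ is never bad.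

*First, suppose some factor, say $M_2$, has degree $\ge2$ in the variables outside $P$.* Let $u\in P$ be such that $x_u$ has exponent $\ge d/2\ge2p+1$ in $M_1$. I claim there is $l\notin P$ with $x_l\mid M_2$ and $M_2x_u/x_l\in\Phi$.

- If $x_m^{2p}\mid M_2$ for some $m\in P$, any $l\notin P$ with $x_l\mid M_2$ works.
- Otherwise $x_m^{2p}\mid M_2$ for some $m\notin P$. If another variable $x_l$ outside $P$ divides $M_2$, use it.
- Otherwise $M_2=x_m^E$ times a monomial in the $P$-variables of degree at most $2(2p-1)=4p-2$. Then $E\ge d-4p+2\ge2p+1$, and $l=m$ works.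

Replace $M_1,M_2$ by $M_1x_l/x_u$ and $M_2x_u/x_l$. Both lie in $\Phi$: in the first, $x_u$ still has exponent $\ge2p$. Both involve $x_u$ and a variable outside $P$: the first involves $x_l$, and the second keeps degree $\ge1$ outside $P$. So neither is bad, and the number of bad factors has dropped, contrary to minimality.

*Second, suppose all factors have degree $\le1$ outside $P=\{u,v\}$.* Then $\mu=x_u^\alpha x_v^{\alpha'}m'$ with $m'$ a monomial of degree $\delta$ in the other variables. Here $\delta\ge1$ since $\mu\notin k[x_u,x_v]$, and $\delta\le p$ since $M_1$ has degree 0 outside $P$. Write $\alpha=qd+\rho$, $\alpha'=q'd+\rho'$ with $0\le\rho,\rho'<d$. Since $\alpha+\alpha'=(p+1)d-\delta$ and $0\le\rho+\rho'\le2d-2$, we have $\rho+\rho'\in\{d-\delta,2d-\delta\}$.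

- If $\rho+\rho'=d-\delta$, then $q+q'=p$ and $\mu=(x_u^d)^q(x_v^d)^{q'}\cdot(x_u^\rho x_v^{\rho'}m')$.
- If $\rho+\rho'=2d-\delta$, then $\delta\ge2$ and $q+q'=p-1$. Split $x_u^\rho x_v^{\rho'}m'$, of degree $2d$, into two monomials of degree $d$, each containing at least one variable of $m'$.

The factors $x_u^d,x_v^d$ are good. The other factors have degree $\ge d-p\ge4p$ in $x_u,x_v$, hence lie in $\Phi$; they also involve a variable outside $P$, so they are good. This factorization into $p+1$ factors has no bad factor, again contrary to minimality. So the chosen factorization has no bad factor. $\square$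

**Lemma 10.2.** (a) Every monomial $\mu\ne f_0$ of degree $\sigma$ with $\mu\notin k[x_1,x_2]$ lies in $V^{p+1}$. (b) $t^pf_0\in V^{p+1}$.

*Proof.* (a) Since $\mu\ne f_0$, $\operatorname{ord}(\mu)\ge1$. We use descending induction on $\operatorname{ord}(\mu)$, which is bounded by $\sigma/2p$. If $\operatorname{ord}(\mu)\ge p+1$, use Lemma 10.1. Let $1\le\operatorname{ord}(\mu)\le p$, so $\mu\in\mathcal K$; write $g_q=g_{\mu,q}$, $a=a_\mu$. In characteristic $p$,
$$\prod_{i=0}^pu_{\mu,i}=\ell_\mu^{p+1}a=(g_1^p+g_2^p)(g_1+g_2)a=\mu+g_1^{p+1}a+g_1g_2^pa+g_2^{p+1}a,$$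
because $g_1^pg_2a=\mu$. The left side is in $V^{p+1}$. The last three monomials have larger order than $\mu$. Recall $\mu_j=\mu_h=\mu_l=2p-1$ and $p\ge2$.

- $g_1^{p+1}a=\mu g_1/g_2$ has exponents $\mu_i+2,\ 2p,\ 2p-3,\ 2p-2$ at $i,h,j,l$. The floor at $i$ does not drop, and the floor at $h$ rises from 0 to 1.
- $g_1g_2^pa=\mu(g_2/g_1)^{p-1}$ has exponents $\mu_i-2p+2,\ p,\ 4p-3,\ 3p-2$. The floor at $i$ drops by at most 1, and the floors at $j$ and $l$ rise from 0 to at least 1, since $4p-3\ge2p$ and $3p-2\ge2p$.
- $g_2^{p+1}a=\mu(g_2/g_1)^p$ has exponents $\mu_i-2p,\ p-1,\ 4p-1,\ 3p-1$. The floor at $i$ drops by exactly 1, and the floors at $j$ and $l$ rise by at least 1 each.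

In each case the order rises by at least 1. So these monomials are not $f_0$; they have degree $\sigma$; and they involve $x_j$ with $j\ge5$ (its exponents are $2p-3,4p-3,4p-1\ge1$), so they are not in $k[x_1,x_2]$. By induction they lie in $V^{p+1}$, hence so does $\mu$.

(b) Since $z^pya_0=f_0$,
$$\prod_{i=0}^pu_{0,i}=(y^p+t^pz^p)(y+tz)a_0=t^pf_0+y^{p+1}a_0+t\,y^pza_0+t^{p+1}z^{p+1}a_0 .$$
The monomials $y^{p+1}a_0=f_0(y/z)^p$, $y^pza_0=f_0(y/z)^{p-1}$ and $z^{p+1}a_0=f_0z/y$ have degree $\sigma$, differ from $f_0$, and involve $x_3$. By (a) they lie in $V^{p+1}$, so $t^pf_0\in V^{p+1}$. $\square$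

## 11. Multiplication by $t$ on $I_0^p/I_0^{p+1}$

The monomials in $k[x_1,x_2]$ were left out. There we do not need all of them, only the absence of torsion.

**Lemma 11.1.** If $v\in k[t][x_1,x_2]$ has degree $\sigma$ and $tv\in W^{p+1}$, then $v\in W^{p+1}$.

*Proof.* $W^{p+1}$ is spanned over $k[t]$ by the elements $X^{q_1}Y^{q_2}g^{q_3}$ with $q_1+q_2+q_3=p+1$. Modulo $t$ we have $g\equiv g_0$, as $e\ge2$, so these elements become monomials with $x_2$-exponents $dq_2+eq_3=e((p+2)q_2+q_3)$, $0\le q_3\le p+1$. These are pairwise distinct, so the elements are linearly independent modulo $t$. If $tv$ is a $k[t]$-combination of them, reduction modulo $t$ shows that all coefficients are divisible by $t$. Cancelling $t$ gives $v\in W^{p+1}$. $\square$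

**Proposition 11.2.** (a) $V^{p+1}=U$, where $U$ is the set of $v\in F_\sigma$ whose $f_0$-coefficient lies in $t^pk[t]$ and with $\pi_{12}(v)\in W^{p+1}$. (b) $(I_0^{p+1})_j=F_j$ for $j>\sigma$, and $(I_0^{p+1})_j=0$ for $j<\sigma$. (c) $t$ is a nonzerodivisor on $I_0^p/I_0^{p+1}$.

*Proof.* **Step 1: (a).** *This determines $I_0^{p+1}$ in its lowest degree.* For "$\subset$": $V^{p+1}\subset I_0^p\subset\tilde\Phi$ by Lemma 9.1. Since $\tilde\Phi$ is generated by $t^p$ and monomials not dividing $f_0$, the $f_0$-coefficient of any element of $\tilde\Phi$ lies in $t^pk[t]$. Also $\pi_{12}(V^{p+1})=W^{p+1}$ by (8.1). For "$\supset$": $v\in U$ is the sum of $\pi_{12}(v)\in W^{p+1}\subset V^{p+1}$, a $k[t]$-multiple of $t^pf_0$, and a $k[t]$-combination of monomials as in Lemma 10.2(a). Apply Lemma 10.2.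

**Step 2: (b).** *This shows that nothing can happen in other degrees.* The case $j<\sigma$ is clear, as $I_0$ is generated in degrees $\ge d$. Let $\mu$ be a monomial of degree $j>\sigma$. If $\mu\notin k[x_1,x_2]$, it has a divisor of degree $\sigma$ not in $k[x_1,x_2]$. If this divisor is $f_0$, then $f_0x_m\mid\mu$ for some $m$; replace the divisor by $f_0x_m/x_{m'}$ with $m'\ne m$, which is $\ne f_0$ and not in $k[x_1,x_2]$. By Lemma 10.2(a) the divisor, hence $\mu$, is in $I_0^{p+1}$. If $\mu\in k[x_1,x_2]$, we may pass to a divisor and assume $\mu=x_1^\alpha x_2^{\alpha'}$ with $\alpha+\alpha'=(p+1)d+1$. Then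
$$\bigl(\lfloor\alpha/d\rfloor+\lfloor\alpha'/d\rfloor\bigr)d\ge(p+1)d+1-2(d-1)>(p-1)d .$$
So $\mu$ is a product of $p$ elements of $\{X,Y\}$ and a monomial of degree $d+1$ in $x_1,x_2$. The latter lies in $(x_1,x_2)^{d+1}\subset I_0$, so $\mu\in I_0^{p+1}$.

**Step 3: (c).** *This is (T1) for $q=p$.* As $I_0$ is homogeneous for the degree and $\deg t=0$, it suffices to take $v\in I_0^p$ homogeneous of degree $j$ with $tv\in I_0^{p+1}$. If $j<\sigma$, then $tv=0$, so $v=0$. If $j>\sigma$, then $v\in F_j=(I_0^{p+1})_j$. Let $j=\sigma$. By Lemma 9.1, $v\in\tilde\Phi$, so its $f_0$-coefficient lies in $t^pk[t]$. Moreover $t\pi_{12}(v)\in\pi_{12}(V^{p+1})=W^{p+1}$, so $\pi_{12}(v)\in W^{p+1}$ by Lemma 11.1. Hence $v\in U=V^{p+1}\subset I_0^{p+1}$. $\square$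

Note how the hypothesis $v\in I_0^p$ enters: without it the $f_0$-coefficient could be $t^{p-1}$.

## 12. Torsion in every $S/I_0^n$, and the end of the proofs

**Proposition 12.1.** For every $n\ge1$, $S/I_0^n$ has a nonzero element killed by a power of $t$.

*Proof.* **Step 1: $1\le n\le p$.** *The variables $x_3,x_4$ give the torsion.* Let $\xi_n=x_3^{nd-n-1}x_4^{n+1}=\tau_2\tau_1^{n-1}$. Then $t\xi_n=(t\tau_2)\tau_1^{n-1}\in I_0^n$. If $\xi_n\in I_0^n$, then $\xi_n\in V^n$ by degree, and $\xi_n=\pi_{34}(\xi_n)\in W'^n$ by (8.1). Modulo $t$, $W'^n$ is spanned by monomials whose $x_4$-exponent is a sum of $n$ elements of $G$. But if $c_1+\dots+c_n=n+1\le p+1$ with $c_q\in G$, then every $c_q\le p+1$, so every $c_q\in\{0,1\}$ and the sum is at most $n$, a contradiction.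

**Step 2: $n=p+1$.** *The monomial $f_0$ gives the torsion.* Let $f=t^{p-1}f_0$. Then $tf\in I_0^{p+1}$ by Lemma 10.2(b), and $f\notin\tilde\Phi\supset I_0^p\supset I_0^{p+1}$.

**Step 3: $n\ge p+2$.** *The relation $g_0^{p+2}=X^{p+1}Y$ gives the torsion.* Put $D=p+2$ and let $i_0\ge1$ be minimal with $\binom D{i_0}\ne0$ in $k$; $i_0\le D$ because $\binom DD=1$. Then
$$g^D-X^{p+1}Y=\sum_{i\ge i_0}\binom Dit^{i(e-1)}\eta^ig_0^{D-i}=t^{i_0(e-1)}u,\qquad u\equiv\binom D{i_0}\eta^{i_0}g_0^{D-i_0}\pmod t .$$
Let $v_n=X^{n-D}u\in F_{nd}$. Then $t^{i_0(e-1)}v_n=X^{n-D}g^D-X^{n-1}Y\in V^n\subset I_0^n$. If $v_n\in I_0^n$, then $v_n\in V^n$ and $v_n=\pi_{12}(v_n)\in W^n$. Modulo $t$, $W^n$ is spanned by monomials with $x_2$-exponent divisible by $e$, since $e\mid d$. But $v_n$ modulo $t$ is a nonzero multiple of a monomial with $x_2$-exponent $i_0+e(D-i_0)$, which is not divisible by $e$ because $1\le i_0\le p+2<e$. This is a contradiction. $\square$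

*Proof of Theorem 1.* The ideal $I_0$ is weight-homogeneous with $\sqrt{I_0}=(x)$. Proposition 11.2(c) is (T1) for $q=p$, and Proposition 12.1 is (T2). Lemma 5.1 gives a homogeneous $I\subset A=k[T,Z_1,\dots,Z_r]$ with $\dim A/I=1$ and properties (1) and (2). The statements on $I+J$ were deduced from (1) and (2) in Section 2. $\blacksquare$

*Proof of Theorem 3, second claim.* If $\operatorname{char}k=0$, the first claim, proved in Section 4, gives the positive answer for $\dim A/I\le1$. If $\operatorname{char}k=p>0$, Theorem 1 gives a counterexample with $\dim A/I=1$. $\blacksquare$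

We can now check the construction against Euler's formula (4.1). In $A$ consider
$$\alpha=T^{p-1}\prod_{m=1}^rZ_m^{2p\,w(x_m)-1},$$
which is the image of $t^{p-1}f_0$ times $\prod_mZ_m^{w(x_m)-1}$. This last product belongs to the basis of $A$ over $S$ from Lemma 5.1. As $t^{p-1}f_0\notin I_0^p$, we get $\alpha\notin I^p$. Moreover $T\alpha\in I^{p+1}$ because $t^pf_0\in I_0^{p+1}$, and $Z_m\alpha\in I^{p+1}$ because $f_0x_m\in F_{\sigma+1}=(I_0^{p+1})_{\sigma+1}$. So $\alpha$ is a socle element of $A/I^{p+1}$ outside $I^p$. All its exponents are $\equiv-1$ modulo $p$, and with $N=r+1$ variables, $N+\deg\alpha=p+2p\sum_mw(x_m)$ is divisible by $p$, exactly as Section 4 requires.
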